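# A punctured projective plane with three contacts: connected graphs with $\gamma>(\Delta-1)\rho+1$

## 1. The piece $P$: a plane without one point, plus three extra vertices

We start with a graph $P$ built from a projective plane. Everything later is bookkeeping around it.

**The plane.** Let $q=2^h\ge 8$. The points of $PG(2,q)$ are the one-dimensional subspaces of $\mathbb F_q^3$, and the lines are the two-dimensional subspaces. There are $q^2+q+1$ points, every line has $q+1$ points, every point lies on $q+1$ lines, two distinct points lie on one common line, and two distinct lines meet in exactly one point. Write $x\cdot y=x_1y_1+x_2y_2+x_3y_3$ and $x^\perp=\{y: x\cdot y=0\}$. Whether $x\cdot y=0$ does not depend on the coordinate vectors chosen for the points. The form is nondegenerate, so $x\mapsto x^\perp$ is a bijection from points to lines. It is symmetric, so $x\in y^\perp$ if and only if $y\in x^\perp$. A point with $x\in x^\perp$ is called absolute.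

**What characteristic 2 gives.** Let $p=(1:1:1)$ and $A=p^\perp$, a line, so $|A|=q+1$. In characteristic 2,
$$x\cdot x=x_1^2+x_2^2+x_3^2=(x_1+x_2+x_3)^2=(p\cdot x)^2 ,$$
so the absolute points are exactly the points of $A$. Since $p\cdot p=3=1\neq0$, we have $p\notin A$. Let $F$ be the set of all points except $p$, and let $S=F\setminus A$. Then
$$|S|=(q^2+q)-(q+1)=q^2-1=(q+1)(q-1).$$
Two facts about lines $x^\perp$ are used constantly.

(a) If $a\in A$, then $a^\perp\cap A=\{a\}$, and $p\in a^\perp$. Indeed $a\in a^\perp$ because $a$ is absolute, and $p\in a^\perp$ because $a\in p^\perp$. Also $a\ne p$ gives $a^\perp\ne p^\perp=A$, so the lines $a^\perp$ and $A$ share one point only, which is $a$.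

(b) If $x\in S$, then $x\notin x^\perp$, $p\notin x^\perp$, and $x^\perp$ has exactly one point in $A$ and exactly $q$ points in $S$. Indeed $x$ is not absolute; $p\in x^\perp$ would mean $x\in p^\perp=A$; and $x\ne p$ gives $x^\perp\ne A$, so $x^\perp$ meets $A$ once. The other $q$ points of $x^\perp$ are neither in $A$ nor equal to $p$, so they are in $S$.

**Definition (the piece $P$).** Put $m=\lfloor (q+1)/3\rfloor$, so $m\ge 2$ (in fact $m\ge3$). Partition $A=A_1\cup A_2\cup A_3$ with $|A_i|\ge m$ for each $i$; this is possible since $|A|=q+1\ge3m$. The vertex set is $V(P)=F\cup B$ with three new vertices $B=\{b_1,b_2,b_3\}$, the contacts. Distinct $x,y\in F$ are adjacent if and only if $x\cdot y=0$. The contact $b_i$ is adjacent exactly to the vertices of $A\setminus A_i$. There are no other edges.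

The degrees follow from (a) and (b).

* A vertex $x\in S$ has neighborhood $x^\perp$: one neighbor in $A$, $q$ neighbors in $S$, and no contact. Its degree is $q+1$.
* A vertex $a\in A$ has the $q-1$ neighbors $a^\perp\setminus\{a,p\}$ in $F$, all in $S$, and two contacts as neighbors. Its degree is $q+1$. In particular $A$ is an independent set.
* A contact has degree $\deg_P b_i=q+1-|A_i|\le q+1-m$.

**Example ($q=2$, by hand).** The recipe makes sense for $q=2$ with $|A_i|=1$, although the definition asks for $q\ge8$. Here $S=\{e_1,e_2,e_3\}$ consists of the coordinate points, and $A=\{a_1,a_2,a_3\}$ with $a_1=(0:1:1)$, $a_2=(1:0:1)$, $a_3=(1:1:0)$. The graph on $F$ is the triangle $e_1e_2e_3$ with a pendant vertex $a_i$ at each $e_i$, and $b_i$ is joined to the two $a_j$ with $j\ne i$. The removed point $p$ was adjacent to $a_1,a_2,a_3$. Notice that $\{b_1,e_1\}$ dominates $F$: $e_1$ takes care of $e_1,e_2,e_3,a_1$, and $b_1$ takes care of $a_2,a_3$. So $q=2$ vertices suffice here. For $q\ge 8$ with $|A_i|\ge2$ this will be impossible.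

**What $P$ is for.** We shall prove that $P$ combines three features. Any two vertices of $F$ are at distance at most $2$ in $P$. Dominating $F$ costs $q+1$ vertices, even if the contacts may be used. And yet the contacts have unused degree: about a third of $q+1$ is left at each of them. Such pieces can be attached to one another without raising the maximum degree above $q+1$, and this refutes a natural inequality between two graph parameters, which we now state.

## 2. Domination, packing, and the inequality $\gamma\le(\Delta-1)\rho+1$

All graphs are finite and simple. Write $N_G[v]=N_G(v)\cup\{v\}$ for the closed neighborhood and $\Delta=\Delta(G)$ for the maximum degree.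

**Definition (domination number).** A set $X\subseteq V(G)$ is dominating if every vertex outside $X$ is adjacent to a vertex of $X$. The minimum size of a dominating set is $\gamma(G)$. We say that a set $D$ dominates the vertices in $N[D]=\bigcup_{d\in D}N[d]$.

**Definition (packing number).** A packing is a set $Y\subseteq V(G)$ such that $N_G[u]\cap N_G[v]=\emptyset$ for all distinct $u,v\in Y$; equivalently, $d_G(u,v)\ge3$ for all distinct $u,v\in Y$. The maximum size of a packing is $\rho(G)$.

**Example.** In the cycle $C_4$, any two vertices are at distance at most 2, so $\rho=1$. One vertex dominates only three vertices, so $\gamma=2$. In the Petersen graph, any two vertices are at distance at most 2, so $\rho=1$. It is cubic on $10$ vertices, so two vertices dominate at most $8$ of them and $\gamma\ge3$; the neighborhood of a vertex dominates, so $\gamma=3$.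

For every graph without isolated vertices,
$$\rho(G)\ \le\ \gamma(G)\ \le\ \Delta\,\rho(G). \tag{1}$$
The left inequality holds for every graph: a dominating set meets each closed neighborhood, and those of a packing are disjoint. The right inequality is due to Henning et al. To see it, let $Y$ be a maximum packing. Every vertex is at distance at most $2$ from $Y$, otherwise it could be added. The set $\bigcup_{y\in Y}N(y)$ contains all neighbors of $Y$, dominates all vertices at distance exactly $2$ from $Y$, and dominates $Y$ since no $y$ is isolated. It has at most $\Delta\rho$ elements.

A disjoint union of $k\ge 2$ copies of $C_4$ has $\gamma=2k=\Delta\rho$, so (1) is sharp. But that graph is disconnected. The following conjecture is posed in Renzo Gómez and Juan Gutiérrez, "Domination and packing in graphs", arXiv:2402.05088 (2024).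

**Conjecture.** For any connected graph $G$ with at least two vertices,
$$\gamma(G)\le(\Delta-1)\rho(G)+1. \tag{2}$$

The conjecture is false, and we prove the following.

**Theorem 1.** For every $h\ge5$ and $\Delta=2^h+1$ there is a connected graph $G$ of maximum degree $\Delta$ with $\gamma(G)\ge(\Delta-1)\rho(G)+2$. Explicitly:

* for $\Delta=33$ there is such a $G$ with $\rho(G)\le45$ and $\gamma(G)\ge1452>1441=32\cdot45+1$;
* for $\Delta=65$ there is such a $G$ with $\rho(G)\le92$ and $\gamma(G)\ge5915>5889=64\cdot92+1$.

**Theorem 2.** Let $h\ge6$ and $\Delta=2^h+1$. For every $N\ge1$ there is a connected graph $G$ with $\Delta(G)=\Delta$, $\rho(G)\ge N$,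
$$\gamma(G)\ \ge\ \Bigl(\Delta-\frac{50}{\Delta}\Bigr)\rho(G)\qquad\text{and}\qquad \gamma(G)-(\Delta-1)\rho(G)\ \ge\ N .$$
Hence the "$+1$" in (2) cannot be replaced by any constant. Moreover, for no fixed $\varepsilon>0$ and $C$ does $\gamma\le(\Delta-\varepsilon)\rho+C$ hold for all connected graphs with at least two vertices. So the factor $\Delta$ in $\gamma\le\Delta\rho$ is asymptotically best possible even for connected graphs.

**Proposition 3.** Inequality (2) is true for a connected graph with at least two vertices if $\rho(G)=1$ or $\Delta\le2$.

These results do not decide (2) for $\Delta=3$, or for other $\Delta\ge3$ not of the form $2^h+1$ with $h\ge5$.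

## 3. Graphs with $\rho=1$, paths and cycles

**Proof of Proposition 3.** Suppose $\rho(G)=1$. Then every two vertices are at distance at most 2, since two vertices at distance at least 3 form a packing. Take any vertex $v$. It is not isolated, because $G$ is connected with at least two vertices. So $N(v)$ dominates $v$ and all vertices at distance 2 from $v$, and hence it is a dominating set. Therefore $\gamma\le|N(v)|\le\Delta=(\Delta-1)\cdot1+1$.

If $\Delta=1$, then $G=K_2$, and $\rho=\gamma=1$, so (2) reads $1\le1$.

If $\Delta=2$, then $G$ is a path or a cycle with vertices $v_1,\dots,v_n$ in order, $n\ge3$. Cut the sequence into consecutive blocks of three, with a last block of at most three vertices. The middle vertex of each full block, and any suitable vertex of a last block of size 1 or 2, dominates its block; so $\gamma\le\lceil n/3\rceil$. For the packing, take $v_3,v_6,\dots,v_{3\lfloor n/3\rfloor}$. On a path, consecutive chosen vertices are at distance 3, so this is a packing. On a cycle with $n\ge6$, the only further gap is the one around the end, which has length $n-3\lfloor n/3\rfloor+3\ge3$, so it is again a packing. For $n\in\{3,4,5\}$ it is a single vertex. So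 $\rho\ge\lfloor n/3\rfloor$, and $\gamma\le\lceil n/3\rceil\le\lfloor n/3\rfloor+1\le\rho+1=(\Delta-1)\rho+1$. $\square$

## 4. Wiring extremal graphs together: the degree obstruction

Without connectedness (2) fails at once: two disjoint Petersen graphs have $\Delta=3$, $\rho=2$, $\gamma=6$, while $(\Delta-1)\rho+1=5$. More generally, $k$ disjoint copies of a graph $H$ with $\rho(H)=1$ and $\gamma(H)=\Delta$ have $\gamma=k\Delta$ and $\rho=k$. The sensible first attempt is to take $k$ such copies and connect them with a few edges, losing little. Here is where this stops.

**Observation 4.** If $\rho(H)=1$, $H$ has no isolated vertices, and $\gamma(H)=\Delta(H)$, then $H$ is $\Delta$-regular.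

*Proof.* The argument for $\rho=1$ in Section 3 shows that $N(v)$ dominates $H$ for every vertex $v$. So $\Delta=\gamma\le\deg v\le\Delta$ for every $v$. $\square$

So no vertex of $H$ can receive an extra edge without raising the maximum degree, and this changes the right side of (2). For example, connect $k\ge2$ Petersen graphs in a chain, joining the copies of a fixed vertex $c$ in consecutive copies. Choosing in each copy a vertex at distance 2 from $c$ gives a packing, so $\rho\ge k$. Now $\Delta\ge4$, so the right side of (2) is at least $3k+1$, whereas $\gamma\le3k$. There is no violation.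

If we delete edges to make room, and the copy still has all its distances at most 2, then some $N(v)$ of size at most $\Delta-1$ dominates the copy, and each copy contributes at most $\Delta-1$ to $\gamma$. That is exactly the rate that (2) permits.

**What has to change.** Spare degree must exist, but it must not belong to vertices that count. Suppose a core $F$ has pairwise distances at most 2, where the short paths may use a few outside vertices, the contacts. By the argument of Observation 4, $N(v)$ dominates $F$ for each $v\in F$ with a neighbor. So if dominating $F$ costs $\Delta$, all core vertices have full degree, and only the contacts can have room. The contacts of all pieces must still be covered by few sets of diameter at most 2, in order to bound $\rho$. If all contacts of all $k$ pieces lie in one graph $\Gamma$ in which any two vertices are at distance at most 2, a single extra set suffices. Then $\rho\le k+1$ while $\gamma\ge k\Delta$, and (2) breaks once $k$ exceeds $\Delta$.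

The piece $P$ is built for this plan. Let us see why it has this form. With $p$ kept, the graph on all points has vertices $a\in A$ of degree $q$, and all its distances are at most 2, so it is dominated by $q=\Delta-1$ vertices. Removing $p$ destroys only the common neighbors of pairs in $A$, since $a^\perp\cap a'^\perp=\{p\}$ for distinct $a,a'\in A$. Each $a\in A$ now has degree $q-1$, so it has room for two edges to contacts. The contacts must restore a common neighbor for every pair in $A$.

* One contact joined to all of $A$ would have degree $q+1$, hence no room. Moreover it would be too strong, as the second computation below shows.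
* Two contacts, neither joined to all of $A$, do not suffice. Choose $a\notin N(b_1)$ and $a'\notin N(b_2)$. If $a\ne a'$, neither contact is adjacent to both. If $a=a'$, then $a$ has no contact at all.
* Three contacts with $N(b_i)\cap A=A\setminus A_i$ work: two parts $A_i,A_j$ always miss a third index $l$, and $b_l$ sees both. Each $a$ uses exactly two contact edges, so it gets degree exactly $q+1$.

Why ask for $|A_i|\ge2$? Fix $a\in A$ and consider $L=a^\perp\setminus\{a,p\}$, a set of $q-1$ points of $S$. For distinct $x,y\in L$ we have $x^\perp\cap y^\perp=\{a\}$. Also $x\cdot y\ne0$, for otherwise $x\in y^\perp\cap a^\perp=\{a\}$. (The lines $y^\perp$ and $a^\perp$ differ, and $a$ lies on both.) So the sets $N[x]\cap S$, $x\in L$, are pairwise disjoint. Each has $q+1$ elements by (b), and together they have $(q-1)(q+1)=|S|$ elements. Hence $L$ dominates all of $S$, and $a$. One more vertex that dominates $A\setminus\{a\}$ would give a set of size $q$ dominating $F$. A contact joined to all of $A$ does this, and so does $b_i$ if $A_i=\{a\}$; the case $q=2$ above is an instance. If all $|A_i|\ge2$, no contact can do this, and we shall see that no other set of size $q$ works either.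

## 5. Distances and domination inside $P$

**Lemma 5.** Any two vertices of $F$ are at distance at most $2$ in $P$.

*Proof.* The purpose is to let a packing use at most one vertex of $F$. Let $x\ne y$ be in $F$ and let $z$ be the point with $x^\perp\cap y^\perp=\{z\}$.

Suppose $x,y$ are not both in $A$. Then $z\ne p$, since $p\in x^\perp\cap y^\perp$ would mean $x,y\in p^\perp=A$. If $z\in\{x,y\}$, say $z=x$, then $x\in y^\perp$, so $x\cdot y=0$ and $x,y$ are adjacent. The case $z=y$ is the same. Otherwise $z\in F$ is different from $x$ and $y$, with $x\cdot z=y\cdot z=0$, so $z$ is a common neighbor.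

Suppose $x\in A_i$ and $y\in A_j$. Choose $l\in\{1,2,3\}\setminus\{i,j\}$. Then $b_l$ is adjacent to both. $\square$

**Lemma 6.** If $D\subseteq V(P)$ satisfies $F\subseteq N_P[D]$, then $|D|\ge q+1$.

*Proof.* Suppose $|D|\le q$. Adding vertices keeps the hypothesis, so assume $|D|=q$. Let $D'=D\cap F$, $s=|D'|$ and $t=|D\cap B|$, so $s+t=q$.

**Step 1: bound the number of contacts by counting in $S$.** This step shows $t\le1$. For $x\in S$ we have $|N[x]\cap S|=q+1$: the $q$ neighbors in $S$ and $x$ itself. For $a\in A$ we have $|N[a]\cap S|=q-1$. Contacts have no neighbors in $S$. Since $D$ dominates $S$,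
$$(q+1)s\ \ge\ \sum_{x\in D'}|N[x]\cap S|\ \ge\ |S|=(q+1)(q-1). \tag{3}$$
So $s\ge q-1$ and $t\le1$.

**Step 2: exclude $t=0$ by counting in $A$.** Every $x\in S$ has exactly one neighbor in $A$. Every $a\in A$ dominates exactly one vertex of $A$, namely itself, because $A$ is independent. So the $q$ vertices of $D$ dominate at most $q$ of the $q+1$ vertices of $A$, a contradiction.

**Step 3: for $t=1$, force $D'$ onto a line through $p$.** Now $s=q-1$, so both inequalities in (3) are equalities. Equality in the first forces $|N[x]\cap S|=q+1$ for all $x\in D'$, hence $D'\subseteq S$. Equality in the second, together with the fact that these sets cover $S$, forces the sets $N[x]\cap S$, $x\in D'$, to be pairwise disjoint.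

Let $x\ne y$ be in $D'$ and $\{z\}=x^\perp\cap y^\perp$. By (b), $z\ne p$. If $z\in S$, then $z$ lies in $x^\perp=N(x)$ and in $y^\perp=N(y)$, so $z\in N[x]\cap N[y]\cap S$, contradicting disjointness. Hence $z\in A$. By (a), the line $z^\perp$ contains $p$, and it contains $x$ and $y$. So any two points of $D'$ are collinear with $p$. Fixing one point $x\in D'$, all other points of $D'$ lie on the line through $x$ and $p$; so $D'$ lies on one line through $p$. This line is $a^\perp$ for some point $a$, and $p\in a^\perp$ means $a\in p^\perp=A$.

**Step 4: see what this line leaves undominated.** Every $x\in D'$ lies on $a^\perp$, so it is adjacent to $a$, and $a$ is its only neighbor in $A$. So within $A$ the set $D'$ dominates only $a$. The single contact $b_i\in D$ dominates within $A$ only $A\setminus A_i$. Since $D$ dominates $A$, we get $A_i\subseteq\{a\}$, contradicting $|A_i|\ge m\ge2$. $\square$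

**Remark.** The bound is attained: for $v\in F$, Lemma 5 shows that $N_P(v)$ dominates $F$, and it has $q+1$ elements.

## 6. Gluing $k$ pieces onto one graph of diameter at most 2

**Lemma 7.** Let $\Gamma$ be a graph in which any two vertices are at distance at most $2$, with $\Delta(\Gamma)\le q+1$. Let $C\subseteq V(\Gamma)$ with $|C|=3k$, $k\ge1$, and $\deg_\Gamma(c)\le m$ for all $c\in C$. Take $k$ disjoint copies $P^1,\dots,P^k$ of $P$, with $V(P^i)=F^i\cup B_i$, and identify their $3k$ contacts bijectively with the vertices of $C$. The resulting graph $G$ is connected, has $\Delta(G)=q+1$, and satisfies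
$$\rho(G)\le k+1,\qquad\gamma(G)\ge k(q+1).$$

*Proof.* We write $S^i$ for the copy of $S$ in $F^i$.

**Step 1: check that $G$ is simple, connected, and of maximum degree $q+1$.** Every edge coming from a piece has an end in some $F^i$, since contacts are pairwise nonadjacent in $P^i$. Every edge of $\Gamma$ has both ends in $V(\Gamma)$, which is disjoint from all $F^i$. So no edge arises twice, and $G$ is simple. A vertex identified with a contact has degree at most $(q+1-m)+m=q+1$. Vertices of $V(\Gamma)\setminus C$ have degree at most $q+1$ by assumption, and vertices of $F^i$ keep their degree $q+1$. So $\Delta(G)=q+1$. The graph $\Gamma$ is connected, any two vertices of $F^i$ are joined by a path inside $P^i$, and $F^i$ has neighbors in $C$. So $G$ is connected.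

**Step 2: bound $\rho$ by covering with sets of small diameter.** The $k+1$ sets $F^1,\dots,F^k,V(\Gamma)$ cover $V(G)$. Within each of them all pairwise distances in $G$ are at most 2, by Lemma 5 for $F^i$ (the paths of $P^i$ are paths of $G$) and by assumption for $V(\Gamma)$. A packing contains at most one vertex of each set, so $\rho(G)\le k+1$.

**Step 3: bound $\gamma$ by disjoint local demands.** Let $D$ be a dominating set. For $f\in F^i$ we have $N_G[f]=N_{P^i}[f]\subseteq F^i\cup B_i$, since gluing adds no edge at $f$. So $D\cap(F^i\cup B_i)$ dominates $F^i$ in $P^i$ and has at least $q+1$ elements by Lemma 6. The sets $F^i\cup B_i$, $i=1,\dots,k$, are disjoint, because the identification is bijective. Hence $|D|\ge k(q+1)$. $\square$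

With $\Delta=q+1$, Lemma 7 gives
$$\gamma(G)-(\Delta-1)\rho(G)\ \ge\ k\Delta-(\Delta-1)(k+1)=k-\Delta+1. \tag{4}$$
So $\gamma(G)\ge(\Delta-1)\rho(G)+2$ whenever $k\ge\Delta+1=q+2$. It remains to find a hub $\Gamma$: diameter at most 2, and at least $3(q+2)$ vertices of degree at most $m\approx q/3$.

A complete graph is too small as a hub: degree at most $m$ leaves at most $m+1$ vertices, which is less than $3(q+2)$. We need many more vertices than the degree, still with diameter at most 2. Polarity graphs do this.

## 7. Polarity graphs as hubs, and the proof of Theorem 1

**Definition (polarity graph).** For a prime power $r$, let $ER_r$ be the graph on the points of $PG(2,r)$ in which distinct $x,y$ are adjacent if and only if $x\cdot y=0$.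

It has $r^2+r+1$ vertices. A nonabsolute point has degree $r+1$, and an absolute point $a$ has degree $|a^\perp\setminus\{a\}|=r$. Any two distinct vertices $x,y$ are at distance at most 2: the point $z$ of $x^\perp\cap y^\perp$ either lies in $\{x,y\}$, and then $x\cdot y=0$ and they are adjacent, or is a common neighbor.

**Example.** $ER_2$ is the triangle $e_1e_2e_3$ with the pendant vertices $a_1,a_2,a_3$ of Section 1, all joined to $p$. In $ER_3$ the absolute points are those with $x_1^2+x_2^2+x_3^2=0$ in $\mathbb F_3$. As squares there are $0$ and $1$, all coordinates must be nonzero, and the absolute points are $(1:1:1),(1:1:2),(1:2:1),(2:1:1)$. The first has product $4=1$ with each of the others, and two of the others have product $5=2$, so they are pairwise nonadjacent.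

**Proof of Theorem 1 for $h\ge6$.** The aim is to check that $ER_{q/4}$ is sparse enough and large enough. Let $q'=q/4\ge16$, again a power of 2, and $\Gamma=ER_{q'}$. The inequality $\frac q4+1\le\frac{q+1}3$ is equivalent to $3q+12\le4q+4$, that is, to $q\ge8$. So the integer $q'+1$ is at most $m=\lfloor(q+1)/3\rfloor$, and all degrees of $\Gamma$ are at most $m\le q+1$. Let
$$k=\Bigl\lfloor\frac{q'^2+q'+1}3\Bigr\rfloor$$
and let $C$ be any $3k$ vertices of $\Gamma$. Since rounding down loses at most $\frac23$,
$$k\ \ge\ \frac{q'^2+q'-1}3\ \ge\ 4q'+2=q+2 .$$
The middle inequality is equivalent to $q'^2-11q'-7\ge0$. The left side equals $5$ at $q'=12$ and increases for $q'\ge12$, so it holds. By Lemma 7 and (4), $\gamma(G)\ge(\Delta-1)\rho(G)+2$.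

For $h=6$ we have $q'=16$, $k=273/3=91$ and $\Delta=65$. So $\rho\le92$ and $\gamma\ge91\cdot65=5915$, while $64\cdot92+1=5889$.

**The case $h=5$: where the plain polarity graph is too small.** Here $q=32$, $\Delta=33$, $m=11$, and we need $3k\ge3\cdot34=102$ vertices of degree at most $11$. The graph $ER_9$ has maximum degree $10$ but only $91$ vertices, so $k\le30$. The next prime power is $11$, and $ER_{11}$ has nonabsolute points of degree $12>11$. Only its absolute points have degree $11$. But Lemma 7 allows vertices outside $C$ to have degree up to $q+1=33$. So we shall put only absolute points into $C$, and multiply them.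

**Lemma 8.** In $ER_{11}$ the following hold: (i) distinct absolute points are nonadjacent; (ii) every line of $PG(2,11)$ contains at most two absolute points; (iii) there are exactly $12$ absolute points.

*Proof.* (i) If $a\ne a'$ are absolute and $a\cdot a'=0$, then $a,a'$ span a two-dimensional subspace $W$ on which the form vanishes, so $W\subseteq W^\perp$. But the form is nondegenerate on a three-dimensional space, so $\dim W^\perp=1$, a contradiction.

(ii) Let $\ell$ be a line with an absolute point $a$. If $\ell=a^\perp$, any other absolute point on $\ell$ would be adjacent to $a$, contradicting (i); so $\ell$ has exactly one absolute point. If $\ell\ne a^\perp$, then $\ell$ meets $a^\perp$ only in $a$. Pick a point $y\in\ell$ with $y\neq a$, so $a\cdot y\ne0$. The points of $\ell$ other than $a$ are $y+ta$ with $t\in\mathbb F_{11}$, each occurring once. Since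
$$(y+ta)\cdot(y+ta)=y\cdot y+2t\,(a\cdot y)$$
and $2(a\cdot y)\ne0$, exactly one $t$ gives an absolute point. So $\ell$ has exactly two absolute points.

(iii) The point $a=(1:1:3)$ is absolute, since $1+1+9=11=0$. Every other absolute point lies on exactly one of the $12$ lines through $a$. By the proof of (ii), the line $a^\perp$ contains no further absolute point and each of the other $11$ lines contains exactly one. The total is $1+11=12$. $\square$

**Proof of Theorem 1 for $h=5$.** Let $\Gamma$ be obtained from $ER_{11}$ by replacing each absolute point by $11$ pairwise nonadjacent copies with the same neighbors. Let $C$ be the set of the $12\cdot11=132$ copies. By Lemma 8(i), the neighbors of an absolute point are nonabsolute, so copies are adjacent only to nonabsolute points. We check the hypotheses of Lemma 7.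

**Step 1: degrees in $C$ are at most $m$.** A copy of $a$ has degree $|a^\perp\setminus\{a\}|=11=m$.

**Step 2: other degrees are at most $q+1$.** A nonabsolute point $x$ has the $12$ neighbors $x^\perp$ in $ER_{11}$, at most two of them absolute by Lemma 8(ii). Each absolute neighbor is replaced by $11$ copies, which adds $10$. So its degree in $\Gamma$ is at most $12+2\cdot10=32\le33$.

**Step 3: distances in $\Gamma$ are at most 2.** Two copies of the same point $a$ have the $11$ points of $a^\perp\setminus\{a\}$ as common neighbors. For vertices with different underlying points $x,y$, either $x,y$ are adjacent in $ER_{11}$, and then the two vertices are adjacent in $\Gamma$; or $x,y$ have a common neighbor $z$ in $ER_{11}$, and then $z$, or any copy of $z$ if it is absolute, is a common neighbor in $\Gamma$.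

Lemma 7 applies with $3k=132$, so $k=44\ge34=q+2$. It gives $\rho\le45$ and $\gamma\ge44\cdot33=1452>1441=32\cdot45+1$, and (4) gives $\gamma\ge(\Delta-1)\rho+2$. $\square$

So the conjecture is false.

## 8. Chains of counterexamples, and the proof of Theorem 2

Section 4 showed that chaining fails when every vertex has full degree. The graphs of Section 7 for $h\ge6$ have slack in the hub, so they can be chained.

**Step 1: measure the slack at a vertex of $C$.** Let $h\ge6$, and let $G_0$, $k$, $q'$ be the graph and the numbers from the case $h\ge6$. Since $m=\lfloor(q+1)/3\rfloor\ge(q-1)/3$,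
$$m-(q'+1)\ \ge\ \frac{q-1}3-\frac q4-1=\frac q{12}-\frac43\ \ge\ \frac{64}{12}-\frac43=4 .$$
So every vertex of $C$ has degree at most $(q+1-m)+(q'+1)\le(q+1)-4=\Delta-4$ in $G_0$.

**Step 2: chain $N$ copies.** Take $N$ disjoint copies of $G_0$, fix one vertex $c\in C$, and join the copies of $c$ in consecutive copies of $G_0$ by an edge. Each copy of $c$ gains at most two edges, so the resulting graph $G$ is connected with $\Delta(G)=\Delta$.

**Step 3: bound $\rho$ and $\gamma$ as in Lemma 7.** The vertex set is covered by $N(k+1)$ sets of pairwise distance at most 2, namely the sets $F^i$ and $V(\Gamma)$ in each copy; added edges do not increase distances. The closed neighborhoods of vertices in the sets $F^i$ are unchanged, so each of the $Nk$ disjoint sets $F^i\cup B_i$ contains at least $q+1=\Delta$ vertices of every dominating set. Hence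
$$\rho(G)\le N(k+1),\qquad \gamma(G)\ge Nk\Delta. \tag{5}$$

**Step 4: bound $\rho$ from below.** This is needed for $\rho(G)\ge N$. Choose one vertex of $S^i$ in each of the $Nk$ pieces. For $x\in S^i$ we have $N[x]\subseteq F^i$, because vertices of $S$ are not adjacent to contacts. The sets $F^i$ are disjoint, so the chosen vertices form a packing, and $\rho(G)\ge Nk\ge N$.

**Step 5: the additive gap.** By (5) and $k\ge q+2=\Delta+1$,
$$\gamma(G)-(\Delta-1)\rho(G)\ \ge\ Nk\Delta-(\Delta-1)N(k+1)=N(k-\Delta+1)\ \ge\ 2N\ \ge\ N .$$
Since $N$ is arbitrary, no constant can replace the "$+1$" in (2).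

**Step 6: the ratio.** We have $k+1\ge\frac{q'^2+q'-1}3+1=\frac{q'^2+q'+2}3>\frac{q'^2}3=\frac{q^2}{48}$. By (5),
$$\frac{\gamma(G)}{\rho(G)}\ \ge\ \frac{k\Delta}{k+1}=\Delta-\frac{\Delta}{k+1}\ \ge\ \Delta-\frac{48\Delta}{q^2}=\Delta-\frac{48(1+1/q)^2}{\Delta}\ \ge\ \Delta-\frac{50}{\Delta}.$$
The last equality uses $\Delta^2=(q+1)^2$, so that $\Delta/q^2=(1+1/q)^2/\Delta$. The last inequality uses $q\ge64$ and $48(65/64)^2<50$; indeed $48\cdot4225=202800<204800=50\cdot4096$.

**Step 7: no bound $(\Delta-\varepsilon)\rho+C$.** Suppose $\gamma\le(\Delta-\varepsilon)\rho+C$ held for all connected graphs with at least two vertices, with fixed $\varepsilon>0$ and $C$. Choose $h\ge6$ with $50/\Delta<\varepsilon$, where $\Delta=2^h+1$. For the graphs just constructed with this $h$,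
$$\Bigl(\Delta-\frac{50}\Delta\Bigr)\rho\le\gamma\le(\Delta-\varepsilon)\rho+C,\qquad\text{so}\qquad\Bigl(\varepsilon-\frac{50}\Delta\Bigr)\rho\le C .$$
The left factor is a positive constant, and $\rho\ge N$ with $N$ arbitrary, so this is violated for large $N$. Thus the factor $\Delta$ in (1) is asymptotically best possible even for connected graphs, and Theorem 2 is proved. $\square$
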